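# Reconstructing a graph from unlabeled random subgraphs takes $\exp(\Theta(n\log n))$ traces

## 1. Sparse graphs: waiting for an undamaged copy

Somebody holds a graph $G$ on $n$ vertices. Each time we press a button we are shown a damaged copy: every edge of $G$ is erased independently with probability $1/2$, and the names of the vertices are removed. Such a damaged copy is called a *trace* of $G$. Since names are gone, we can only hope to learn $G$ up to isomorphism. How many traces do we need?

If $G$ has few edges, the obvious strategy works: press the button until no edge is erased.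

**Lemma 1 (sparse graphs).** Let $k\ge 0$ be an integer and let $G$ be an $n$-vertex graph with at most $k$ edges. From $n2^k$ independent traces, output a trace with the largest number of edges. The output is isomorphic to $G$ with probability at least $1-e^{-n}$.

**Proof.** A trace is undamaged with probability $2^{-e(G)}\ge 2^{-k}$, where $e(G)$ is the number of edges. So the probability that all traces are damaged is at most $(1-2^{-k})^{n2^k}\le e^{-n}$. If some trace is undamaged, the largest number of edges seen is $e(G)$, and every trace with $e(G)$ edges is a copy of $G$. $\square$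

With $k=O(n)$ this uses $\exp(O(n))$ traces, and with $k=O(n\log n)$ it uses $\exp(O(n\log n))$. What changes for general $G$? The lemma remains true with $k=\binom n2$, but the number of traces becomes $\exp(O(n^2))$. For a graph such as the complement of the $n$-cycle, an undamaged trace has probability $2^{-\Theta(n^2)}$. That graph is easy to describe, through its few non-edges, but a non-edge is never visible: a pair that is absent from a trace may be a non-edge or an erased edge. So the question is whether $n^2$ in the exponent is the true cost of dense graphs.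

## 2. The model, the conjecture, and three theorems

In the general *edge deletion model* there are two parameters. A trace of $G=(V,E)$ is produced by keeping each vertex independently with probability $p_v$, taking the induced subgraph on the kept vertices, and then deleting each edge independently with probability $1-p_e$. Traces are unlabeled. Section 1 was the case $p_v=1$, $p_e=1/2$.

**Definition.** A *reconstruction scheme* is a sequence $(t(n),\mathcal A_n)_{n\ge1}$, where $t(n)$ is a positive integer and $\mathcal A_n$ is a possibly randomized procedure that receives $t(n)$ independent traces of an $n$-vertex graph and outputs an $n$-vertex graph. It *reconstructs arbitrary graphs with high probability* if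
$$\varepsilon(n):=\max_G\Pr[\mathcal A_n\text{ outputs a graph not isomorphic to }G]\to0\quad(n\to\infty),$$
the maximum being over all $n$-vertex graphs $G$.

The problem comes from Andrew McGregor and Rik Sengupta, "Graph Reconstruction from Noisy Random Subgraphs", arXiv:2405.04261 (2024). Two facts are known for $p_v=1$, $p_e=1/2$: distinguishing $C_n$ from $C_{n/2}+C_{n/2}$ with constant probability needs $\exp(\Omega(n))$ traces, and there is the trivial upper bound $\exp(O(n^2))$ of Section 1. The conjecture says that the upper bound is the truth: there is $c>0$ such that every scheme that reconstructs arbitrary graphs with high probability has $t(n)\ge\exp(cn^2)$ for all large $n$. We shall prove that this is false, and find the correct order of the exponent.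

**Theorem 1.** Let $p_v=1$, $p_e=1/2$. There is a scheme with $t(n)=8n^2(n!)^2$ and $\varepsilon(n)\le2e^{-n^2/2}$. Since $t(n)\le8n^{2n+2}=\exp(O(n\log n))$, for every $c>0$ we have $t(n)<\exp(cn^2)$ for all large $n$, so the conjecture fails. The same holds for $p_v=1$ and any $p_e\in[1/2,1)$.

**Theorem 2.** For fixed $p_v\in(0,1]$ and $p_e\in(0,1)$,
$$\exp\Big(\big(2+2\log_2\tfrac1{p_e}+o(1)\big)\,n\ln n\Big)$$
traces suffice to reconstruct arbitrary graphs, with error tending to $0$.

For the lower bound let $T(n)=T_{p_v,p_e}(n)$ be the least $t$ for which some procedure using $t$ traces has worst-case error at most $1/4$.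

**Theorem 3.** For fixed $p_v\in(0,1]$, $p_e\in(0,1)$ and every $\delta>0$, we have $T(n)\ge n^{(1-\delta)n}$ for all large $n$. This already holds for distinguishing two specific graphs.

Together, $T(n)=\exp(\Theta(n\log n))$ for all constant parameters. For $p_v=1$, $p_e=1/2$ we get $n^{(1-o(1))n}\le T(n)\le n^{(2+o(1))n}$, because $n!=n^{(1+o(1))n}$. The constant in $[1,2]$ is not determined here.

**Conventions.** Graphs on $[n]$ are identified with their edge sets, $M=\binom n2$, $\overline G$ is the complement, and $S_n$ acts by $\sigma G=\{\sigma(u)\sigma(v):uv\in G\}$. Thus $|K\cap y|$ is the number of common edges of $K$ and $y$. For concentration we use Hoeffding's inequality: if $X_1,\dots,X_t$ are independent and identically distributed with values in $[a,b]$, their average differs from its mean by at least $u$ with probability at most $2\exp(-2tu^2/(b-a)^2)$.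

## 3. Graphs on at most four vertices, and the price of counting copies

Take $p_v=1$, $p_e=1/2$. For $n=2$ there are two graphs: the non-edge always shows an empty trace, the edge shows one half of the time. For $n=3$ the number of edges determines $G$, and a trace has $e(G)/2$ edges on average. For $n=4$ there are two graphs with two edges: the matching $2K_2$ and $P_3+K_1$ (a path on three vertices plus an isolated vertex). The number of edges does not separate them, but the number of copies of $P_3$ does: its mean in a trace is $0$ for $2K_2$ and $1/4$ for $P_3+K_1$.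

This suggests a method. Let $N(K,G)$ be the number of subgraphs of $G$ isomorphic to $K$. A given copy of $K$ survives with probability $2^{-e(K)}$, so
$$\mathbb E\,N(K,y)=2^{-e(K)}N(K,G)\qquad\text{for a trace }y\text{ of }G.$$
Average over traces, multiply by $2^{e(K)}$, and round to the nearest integer. These numbers determine $G$: if $e(H)=e(G)$ and $N(G,H)\ge1$ then $H\cong G$. But that argument uses $K=G$, and to tell $N$ from $N+1$ we must estimate a mean to within about $2^{-e(K)}$; Hoeffding's inequality then asks for at least the order of $4^{e(K)}$ traces. With $e(K)$ of order $n^2$ we have gained nothing. The obstacle is precisely the factor $2^{-e(K)}$.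

There are two ways around it. One can use a statistic whose mean does not shrink when $K$ grows; this gives Theorem 1. Or one can show that small $K$ are enough; this gives Theorem 2.

## 4. A parity that vanishes unless the overlap is empty

If $\xi$ is a fair $0/1$ coin, then $\mathbb E(-1)^\xi=0$. A product of $j$ independent signs of this kind therefore has mean $0$ if $j\ge1$ and mean $1$ if $j=0$: nothing in between, and no exponentially small number. For graphs $K,y$ on $[n]$ let
$$f_K(y)=\frac1{n!}\sum_{\sigma\in S_n}(-1)^{|\sigma K\cap y|}\in[-1,1].$$

**Step 1: $f_K$ can be computed from an unlabeled trace.** For $\tau\in S_n$ we have $|\sigma K\cap\tau y|=|\tau^{-1}\sigma K\cap y|$, and $\tau^{-1}\sigma$ runs over $S_n$ when $\sigma$ does. So $f_K(\tau y)=f_K(y)$.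

**Step 2: the mean of $f_K$ counts copies of $K$ in the complement.** Let $y$ be a trace of $G$, placed on $[n]$ so that $y\subseteq G$. Fix $\sigma$ and put $j=|\sigma K\cap G|$. Each of these $j$ edges is kept independently with probability $1/2$, so $|\sigma K\cap y|$ is a sum of $j$ independent fair coins and $\mathbb E(-1)^{|\sigma K\cap y|}=\mathbf 1[j=0]$. Averaging over $\sigma$,
$$\mathbb E f_K(y)=\varphi_K(G):=\frac1{n!}\#\{\sigma:\sigma K\cap G=\emptyset\}=\frac1{n!}\#\{\sigma:\sigma K\subseteq\overline G\}.\tag{1}$$
So the non-edges have become visible, and every $\varphi_K(G)$ is a multiple of $1/n!$.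

*The pair on four vertices.* Take $K=C_4=\overline{2K_2}$. There are three 4-cycles on four vertices, each the complement of a perfect matching, and $f_K(y)$ is the average of $(-1)^{|C\cap y|}$ over these three cycles $C$. One finds $f_K(\emptyset)=1$. If $y$ is one edge, two of the cycles contain it, so $f_K=-\frac13$. If $y=2K_2$, the overlaps are $0,2,2$, so $f_K=1$. If $y=P_3+K_1$, the overlaps are $1,1,2$, so $f_K=-\frac13$. A trace of a two-edge graph has $0,1,2$ edges with probabilities $\frac14,\frac12,\frac14$. Hence the mean is $\frac14-\frac16+\frac14=\frac13$ for $2K_2$ and $\frac14-\frac16-\frac1{12}=0$ for $P_3+K_1$. This agrees with (1): $C_4$ has $8$ automorphisms and $\frac8{24}=\frac13$, whereas the complement of $P_3+K_1$ is a triangle with a pendant edge, which has four edges and is not a 4-cycle.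

**Step 3: the means separate any two non-isomorphic graphs.**

**Lemma 2.** If $G\not\cong H$ are graphs on $[n]$, then $|\varphi_K(G)-\varphi_K(H)|\ge1/n!$ for some graph $K$ on $[n]$.

**Proof.** By symmetry let $e(G)\le e(H)$, and take $K=\overline G$. The permutations with $\sigma\overline G\subseteq\overline G$ are the automorphisms of $G$, so $\varphi_K(G)=|\mathrm{Aut}(G)|/n!\ge1/n!$. If $\varphi_K(H)>0$, then $\sigma\overline G\subseteq\overline H$ for some $\sigma$; since $e(\overline G)\ge e(\overline H)$, the inclusion is an equality and $G\cong H$, a contradiction. So $\varphi_K(H)=0$. $\square$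

**Step 4: the algorithm and its error.** With $t=8n^2(n!)^2$ traces compute, for each of the $2^M$ graphs $K$ on $[n]$, the empirical mean $F_K$ of $f_K$. Output any graph $G^*$ with $|F_K-\varphi_K(G^*)|<\frac1{2n!}$ for all $K$, and an arbitrary graph if none exists.

Let $G$ be the true graph. Hoeffding's inequality with $b-a=2$, $u=\frac1{2n!}$, and a union bound over $K$, show that $|F_K-\varphi_K(G)|\ge\frac1{2n!}$ for some $K$ with probability at most
$$2^M\cdot2\exp\Big(-\frac t{8(n!)^2}\Big)\le2\cdot2^{n^2/2}e^{-n^2}\le2e^{-n^2/2}.$$
Otherwise $G$ itself qualifies, and every qualifying $G^*$ satisfies $|\varphi_K(G)-\varphi_K(G^*)|<\frac1{n!}$ for all $K$ by the triangle inequality. By Lemma 2, $G^*\cong G$. Since $n!\le n^n$, we have $t\le8n^{2n+2}$. This proves Theorem 1 for $p_e=1/2$.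

**Step 5: $p_e=p\in[1/2,1)$.** Replace $-1$ by $z=-\frac{1-p}p\in[-1,0)$. If $\xi$ is $1$ with probability $p$ and $0$ otherwise, then $\mathbb Ez^\xi=(1-p)+pz=0$, so (1) holds unchanged. As $|z|\le1$, the values still lie in $[-1,1]$, and Steps 3 and 4 apply word for word. $\blacksquare$

## 5. Other constants: subgraphs with about $\log_2 n!$ edges are enough

If $p_e<1/2$, then $|z|=\frac{1-p_e}{p_e}>1$, and the bound on $z^{|\sigma K\cap y|}$ becomes $|z|^{e(K)}$, which is $\exp(\Theta(n^2))$ when $e(K)$ has order $n^2$. The estimate in Step 4 then gives nothing. So return to counting copies, and ask how large $K$ must be. The isomorphism class of $G$ is a set of at most $n!$ points in the cube $\{0,1\}^M$. A signed measure with so few points in its support cannot be orthogonal to all monomials of low degree.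

**Lemma 3.** Let $d\ge-1$ and let $D:\{0,1\}^M\to\mathbb R$ be nonzero with $\sum_xD(x)\prod_{e\in S}x_e=0$ for all $S$ with $|S|\le d$. Then $|\mathrm{supp}\,D|\ge2^{d+1}$.

For example, let $M=2$, $d=1$. The three conditions (for $S=\emptyset$ and for the two singletons) force $D(10)=D(01)=-D(11)$ and $D(00)=D(11)$, so the support has exactly $4=2^2$ points.

**Proof.** Induction on $M$. For $d=-1$ there is no condition, and a nonzero $D$ has at least one point in its support. For $M=0$, $d\ge0$ no nonzero $D$ satisfies the hypothesis, since $S=\emptyset$ gives $D=0$. Let $M\ge1$, $d\ge0$, and let $D_0,D_1:\{0,1\}^{M-1}\to\mathbb R$ be the restrictions of $D$ to last coordinate $0$ and $1$. Sets $S$ that avoid the last coordinate show that $D_0+D_1$ is orthogonal to monomials of degree $\le d$. Sets that contain it show that $D_1$ is orthogonal to monomials of degree $\le d-1$, hence so is $D_0=(D_0+D_1)-D_1$. If exactly one of $D_0,D_1$ is nonzero, it equals $D_0+D_1$, and by induction its support has at least $2^{d+1}$ points. If both are nonzero, each support has at least $2^d$ points, in total at least $2^{d+1}$. $\square$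

The next lemma is a form of a theorem of Müller and of Godsil–Krasikov–Roditty.

**Lemma 4.** Let $2^d>n!$. If graphs $G,H$ on $[n]$ satisfy $N(K,G)=N(K,H)$ for every graph $K$ with at most $d$ edges and no isolated vertices, then $G\cong H$.

**Proof.** Let $D=\sum_{\sigma\in S_n}(\delta_{\sigma G}-\delta_{\sigma H})$, a function on $\{0,1\}^M$ (a graph is its indicator vector). For an edge set $S$,
$$\sum_xD(x)\prod_{e\in S}x_e=\#\{\sigma:S\subseteq\sigma G\}-\#\{\sigma:S\subseteq\sigma H\}.$$
Let $K$ be $S$ with its isolated vertices removed. We have $S\subseteq\sigma G$ iff $\sigma^{-1}S\subseteq G$, and then $\sigma^{-1}S$ is the edge set of a copy of $K$ in $G$. Each copy arises from the same number of $\sigma$, namely the number of permutations of $[n]$ that map $S$ to itself. So the first term is $N(K,G)$ times a factor depending only on $S$, and the second is $N(K,H)$ times the same factor. The difference is $0$ whenever $|S|\le d$. If $G\not\cong H$, the two orbits are disjoint, so $D\ne0$, and Lemma 3 gives $2^{d+1}\le|\mathrm{supp}\,D|\le2\,n!$, contradicting $2^d>n!$. $\square$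

**Proof of Theorem 2.** Let $d=\lfloor\log_2n!\rfloor+1$, so that $2^d>n!$, and let $\alpha=p_v^n\,p_e^d$. Consider any $K$ without isolated vertices, with $v(K)\le n$ vertices and $e(K)\le d$ edges; there are at most $2^M$ of them up to isomorphism, as each is the non-isolated part of a graph on $[n]$. (Graphs with more than $n$ vertices have $N(K,G)=0$.) A copy of $K$ in $G$ survives in a trace $G'$ with probability $p_v^{v(K)}p_e^{e(K)}\ge\alpha$, so
$$\mathbb E\,N(K,G')=p_v^{v(K)}p_e^{e(K)}N(K,G),\qquad0\le N(K,G')\le n!,\tag{2}$$
the bound because copies are at most as many as injections of $V(K)$ into a set of at most $n$ vertices. Use $t=\lceil2n^2(n!)^2\alpha^{-2}\rceil$ traces. By Hoeffding's inequality with $b-a=n!$ and $u=\alpha/2$, a fixed empirical mean is off by at least $\alpha/2$ with probability at most $2\exp(-t\alpha^2/(2(n!)^2))\le2e^{-n^2}$. Over all $K$ this happens with probability at most $2^{M+1}e^{-n^2}\le2\cdot2^{n^2/2}e^{-n^2}\to0$. Otherwise, dividing each empirical mean by $p_v^{v(K)}p_e^{e(K)}\ge\alpha$ gives $N(K,G)$ with error less than $\frac12$; rounding gives it exactly, and by Lemma 4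 these numbers determine $G$ up to isomorphism.

Finally $d\le\log_2n!+1$ gives $\alpha^{-2}\le p_v^{-2n}p_e^{-2}(n!)^{2\log_2(1/p_e)}$, and so $t=\exp\big((2+2\log_2\frac1{p_e}+o(1))\,n\ln n\big)$. $\blacksquare$

## 6. Where a hard pair has to live

We turn to Theorem 3. Deleting edges and passing to a random induced subgraph commute, so a $(p_v,p_e)$-trace can be produced from a $(1,p_e)$-trace by taking the induced subgraph on a random vertex set. Any procedure for $(p_v,p_e)$ therefore gives one for $(1,p_e)$ with as many traces and the same error, and $T_{p_v,p_e}(n)\ge T_{1,p_e}(n)$. From now on $p_v=1$, and we put $s=1-p_e\in(0,1)$.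

Section 1 tells us where not to look. Two graphs with $O(n)$ edges are told apart by $\exp(O(n))$ traces (for general $p_e$, an undamaged trace has probability $p_e^{O(n)}$). So we take *complements* of graphs with $O(n)$ edges. Let $A$ be sparse and $G=\overline A$. The complement of a trace of $G$ contains all of $A$, and each other pair with probability $s$ independently: a pair outside $A$ is an edge of $G$, and it shows up in the complement iff it is deleted. So each trace is a graph $A$ planted, with unknown labels, in noise of density $s$. Given two sparse graphs $A_+\not\cong A_-$, we want to show that a noisy observation hardly reveals which was planted.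

Two things make this hard for the observer. First, $A_+$ and $A_-$ should contain all small subgraphs equally often. Second, the noise should contain a huge number of copies of $A_\pm$ besides the planted one. Sections 7 and 8 deal with the first, Section 9 with the second.

## 7. Strands that can be crossed without being noticed

**Two strands.** Let $k\ge3$ and let $\pi$ be a permutation of $\{1,2\}$. Take vertices $(i,\ell)$, $i\in\{1,2\}$, $0\le\ell\le k-1$. For $1\le\ell\le k-1$ let the two level-$\ell$ edges be $(i,\ell-1)(i,\ell)$, and let the two level-$k$ edges be $(i,k-1)(\pi(i),0)$. For $\pi=\mathrm{id}$ this is $C_k+C_k$; for $\pi=(1\,2)$ it is $C_{2k}$. I claim that a graph with fewer than $k$ edges has equally many copies in both. Indeed, a set of fewer than $k$ edges misses both edges of some level; let $\ell$ be the first such level. Swap $(1,m)\leftrightarrow(2,m)$ for all $m$ with $\ell\le m\le k-1$. Edges below level $\ell$ stay, level $\ell$ is empty, edges of levels between $\ell+1$ and $k-1$ are exchanged between strands, and if $\ell<k$ an edge $(i,k-1)(\pi(i),0)$ becomes $(i',k-1)(\pi(i),0)$ with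 $i'\neq i$, which is a level-$k$ edge for the other permutation. So the edge set goes to an isomorphic edge set in the other graph, with the same first empty level, and repeating the operation undoes it. This is a bijection between copies. The value $k$ cannot be improved: $C_k$ has a copy in $C_k+C_k$ and none in $C_{2k}$.

So a graph that tells $C_n$ from $C_{n/2}+C_{n/2}$ has at least $n/2$ edges, and this number will enter the exponent. We want nearly $n$ instead of $n/2$. With $q$ strands, a set that leaves two strands cut on no level must contain a fraction $\frac{q-1}q$ of the level edges, so we should use many strands. But the swap of strands $i,j$ replaces $\pi$ by $\pi\circ(i\,j)$, and for $q=3$ closing up the strands by $\pi$ gives three different graphs, $3C_k$, $C_{2k}+C_k$ and $C_{3k}$. The swap always changes the *sign* of $\pi$, so we need a graph whose isomorphism type depends on $\pi$ only through its sign. That is the role of the alternating group below: the strands are attached to a gadget that recognizes them up to an even permutation.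

**The graphs $A_\pi$.** Fix $q\ge3$. Constants $C,C_1,\dots$, the symbol $O(\cdot)$ and "large $n$" depend on $q$ and $s$ only. For $\pi\in S_q$ and $N>q$ let $A_\pi$ have the following parts, on a vertex set $W$ that does not depend on $\pi$.

* Vertices $x_1,\dots,x_q$, and a vertex $y_\alpha$ for each $\alpha$ in the alternating group $\mathrm{Alt}_q$. For each $\alpha$ and each $j\in[q]$, a path from $y_\alpha$ to $x_{\alpha(j)}$ with exactly $j$ internal vertices.
* A vertex $y^*$. For each $j\in[q]$, a path with $j$ vertices, one end of which is joined to $y^*$ and the other end of which is called $z_j$ (for $j=1$ the path is the single vertex $z_1$).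
* Strand vertices $(i,\ell)$ for $i\in[q]$, $1\le\ell\le N$; write $(i,0)=x_i$. The *level-$\ell$ edge* of strand $i$ is $(i,\ell-1)(i,\ell)$ for $1\le\ell\le N$, and $(i,N)z_{\pi(i)}$ for $\ell=N+1$.
* $r\in\{0,\dots,q-1\}$ isolated vertices.

Then $|W|=n=qN+g+r$, where $g=g(q)$, so every large $n$ occurs. Let $\mathcal C$ be the set of edges not on any level; it does not depend on $\pi$, and $|\mathcal C|=O(1)$. So $e(A):=e(A_\pi)=|\mathcal C|+q(N+1)=n+O(1)$. For $q=3$ we have three $y_\alpha$, and $g=3+3+18+1+6=31$, $|\mathcal C|=27+6=33$.

The *cyclomatic number* of a graph is its number of edges minus its number of vertices plus its number of components (isolated vertices included); it is $0$ for a forest and $1$ for a cycle. Adding an edge on a fixed vertex set either joins two components and leaves it unchanged, or raises it by $1$; so it is monotone under inclusion. The non-isolated part of $A_\pi$ is connected, so $A_\pi$ has $1+r$ components and cyclomatic number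
$$\kappa=e(A)-n+1+r=|\mathcal C|+q-g+1,$$
which depends only on $q$ (it is $6$ for $q=3$).

Degrees: $x_i$ is an end of one path from each $y_\alpha$ and of one strand, so it has degree $\Delta:=q!/2+1$, which exceeds $q$ because $q\ge3$. The vertices $y_\alpha$ and $y^*$ have degree $q\ge3$. All other vertices have degree at most $2$.

**Lemma 5.** $A_\pi\cong A_{\pi'}$ if and only if $\mathrm{sgn}\,\pi=\mathrm{sgn}\,\pi'$.

**Proof.** By the degrees, an isomorphism $A_\pi\to A_{\pi'}$ maps the $x_i$ to the $x_i$ and the set of $y_\alpha$ and $y^*$ to itself. The branch from $y^*$ to $x_i$ has $N+\pi(i)>q$ internal vertices, whereas branches from a $y_\alpha$ have at most $q$. So $y^*\mapsto y^*$, $x_i\mapsto x_{\rho(i)}$ for some $\rho\in S_q$, and $y_\alpha\mapsto y_{\alpha'}$. Numbers of internal vertices are preserved. From $y^*$ we get $N+\pi(i)=N+\pi'(\rho(i))$, so $\pi=\pi'\rho$. From $y_\alpha$: the branch with $j$ internal vertices ends at $x_{\alpha(j)}$, which goes to $x_{\rho\alpha(j)}$, so $\alpha'=\rho\alpha$. As $\alpha,\alpha'\in\mathrm{Alt}_q$, $\rho$ is even, and $\mathrm{sgn}\,\pi=\mathrm{sgn}\,\pi'$.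

Conversely, let $\rho=\pi'^{-1}\pi$ be even. Map $x_i\mapsto x_{\rho(i)}$ and $y_\alpha\mapsto y_{\rho\alpha}$, map the path from $y_\alpha$ to $x_{\alpha(j)}$ to the path from $y_{\rho\alpha}$ to $x_{\rho\alpha(j)}$, map $(i,\ell)\mapsto(\rho(i),\ell)$, and fix $y^*$, its paths and the isolated vertices. The edge $(i,N)z_{\pi(i)}$ goes to $(\rho(i),N)z_{\pi(i)}$, and $\pi(i)=\pi'(\rho(i))$. So this is an isomorphism. $\square$

Let $A_+=A_{\mathrm{id}}$, $A_-=A_{(1\,2)}$ and $G_\pm=\overline{A_\pm}$; so $G_+\not\cong G_-$. A *labeling* is a bijection $\sigma:W\to[n]$. For an edge set $S$ on $[n]$ put $a_\pi(S)=\Pr_\sigma[S\subseteq\sigma A_\pi]$ with $\sigma$ uniform. It depends only on the isomorphism type of $A_\pi$; by Lemma 5 it equals $a_+(S)$ if $\pi$ is even and $a_-(S)$ if $\pi$ is odd.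

**Lemma 6.** If $a_+(S)\ne a_-(S)$, then $|S|\ge k_0:=(q-1)(N+1)$.

**Proof.** *Setting up a signed sum.* For $T=(T_c,T_1,\dots,T_{N+1})$ with $T_c\subseteq\mathcal C$ and $T_\ell\subseteq[q]$, let $A_\pi[T]$ be the graph on $W$ whose edges are $T_c$ and the level-$\ell$ edges of the strands $i\in T_\ell$. Every edge subset of $A_\pi$ is $A_\pi[T]$ for exactly one $T$, and $S\subseteq\sigma A_\pi$ iff $S=\sigma(A_\pi[T])$ for some, hence exactly one, $T$. So $a_\pi(S)=\sum_T\Pr_\sigma[\sigma(A_\pi[T])=S]$. Half of the permutations are even, so
$$\frac{q!}2\big(a_+(S)-a_-(S)\big)=\sum_{\pi,T}\mathrm{sgn}(\pi)\Pr_\sigma[\sigma(A_\pi[T])=S].\tag{3}$$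

*The involution.* Consider the pairs $(\pi,T)$ for which some level $\ell$ has $|[q]\setminus T_\ell|\ge2$. Take the smallest such $\ell$ and let $i<j$ be the two smallest elements of $[q]\setminus T_\ell$. Put $\pi'=\pi\circ(i\,j)$, $T'_c=T_c$, $T'_m=T_m$ for $m\le\ell$, and $T'_m=(i\,j)T_m$ for $m>\ell$. Levels up to $\ell$ are unchanged, so $(\pi',T')$ yields the same $\ell,i,j$, and repeating the operation returns $(\pi,T)$. This is an involution that reverses $\mathrm{sgn}\,\pi$.

*Paired terms are equal in absolute value.* Let $\beta:W\to W$ swap $(i,m)\leftrightarrow(j,m)$ for $\ell\le m\le N$ and fix all else. It maps $A_\pi[T]$ onto $A_{\pi'}[T']$: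

* Edges in $T_c$ contain no strand vertex $(k,m)$ with $m\ge1$, and edges of levels below $\ell$ only contain $(k,m)$ with $m<\ell$. All of these are fixed.
* The level-$\ell$ edges present belong to strands $k\ne i,j$ and are fixed. If $\ell=N+1$, they are $(k,N)z_{\pi(k)}$, and $\pi'(k)=\pi(k)$.
* On levels $m$ with $\ell<m\le N$, the edge of strand $k$ goes to that of strand $(i\,j)k$, in accordance with $T'_m=(i\,j)T_m$.
* If $\ell\le N$, the edge $(k,N)z_{\pi(k)}$ goes to $((i\,j)k,N)\,z_{\pi(k)}$. Since $\pi(k)=\pi'((i\,j)k)$, this is the level-$(N+1)$ edge of strand $(i\,j)k$ in $A_{\pi'}$.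

The numbers of edges match, so $A_\pi[T]\cong A_{\pi'}[T']$. Isomorphic graphs on $W$ become $S$ under a uniform labeling with equal probability, so all these pairs cancel in (3).

*What remains.* In the remaining pairs $T$ misses at most one edge on each level, so $A_\pi[T]$ has at least $(q-1)(N+1)$ edges. If the left side of (3) is nonzero, one of these terms is nonzero, so $|S|\ge k_0$. $\square$

The next lemma says that large $S$ fit into a randomly labeled $A_\pm$ with tiny probability.

**Lemma 7.** If $|S|\ge k_0$, then
$$a_\pm(S)\le\frac{\Delta^n\,n^{\,n-k_0+\kappa}}{n!}\le C^n\,n^{O(1)}\,n^{-(1-1/q)n}.$$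

**Proof.** We may assume that $a_\pm(S)>0$, that is, $S$ is contained in a copy of $A_\pm$. By monotonicity the cyclomatic number of $S$, as a graph on $[n]$, is at most $\kappa$: if $S$ has $c$ components, $|S|-n+c\le\kappa$, so $c\le n-k_0+\kappa$. Count the bijections $[n]\to W$ that map $S$ into $A_\pm$ (these are the inverses of the labelings with $S\subseteq\sigma A_\pm$). Choose the image of one vertex in each component, in at most $n^c$ ways. Explore each component from that vertex; each further vertex is joined in $S$ to one already placed, so it has at most $\Delta$ possible images. So there are at most $n^{n-k_0+\kappa}\Delta^n$ bijections, and we divide by $n!$. Finally $k_0\ge(q-1)N=(1-\frac1q)(n-g-r)\ge(1-\frac1q)n-O(1)$ and $n!\ge(n/e)^n$ give the second inequality. $\square$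

## 8. Mean-square distance, and a lost factor of two

Let $x$ be the complement of a uniformly relabeled trace of $G_\pm$, and let $P_\pm$ be its law. By Section 6, $x$ is $\sigma A_\pm$ together with each other pair, independently with probability $s$. Let $U$ be the law under which all $M$ pairs are present independently with probability $s$. For fixed $\sigma$, the law of $x$ has density $s^{-e(A)}\mathbf 1[\sigma A_\pm\subseteq x]$ with respect to $U$. Averaging over $\sigma$,
$$L_\pm:=\frac{dP_\pm}{dU}(x)=\frac{n_\pm(x)}{n!\,s^{e(A)}},\qquad n_\pm(x)=\#\{\sigma:\sigma A_\pm\subseteq x\}.\tag{4}$$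

**Expansion in an orthonormal basis.** Put $\psi_e=\frac{x_e-s}{\sqrt{s(1-s)}}$, $\psi_S=\prod_{e\in S}\psi_e$. Under $U$ the $\psi_e$ are independent with mean $0$ and variance $1$, so the $\psi_S$ are orthonormal in $L^2(U)$. With $\lambda=\frac{1-s}s$ we have $x_e/s=1+\sqrt\lambda\,\psi_e$. Expanding the product,
$$L_\pm=\mathbb E_\sigma\prod_{e\in\sigma A_\pm}\frac{x_e}s=\mathbb E_\sigma\sum_{S\subseteq\sigma A_\pm}\lambda^{|S|/2}\psi_S=\sum_S\lambda^{|S|/2}a_\pm(S)\,\psi_S.$$

**The bound.** By Parseval's identity $\|L_+-L_-\|^2_{L^2(U)}=\sum_S\lambda^{|S|}(a_+(S)-a_-(S))^2$. A nonzero term has $k_0\le|S|\le e(A)$, by Lemma 6 and because $a_\pm(S)=0$ if $|S|>e(A)$. Use $(a_+-a_-)^2\le\max(a_+,a_-)(a_++a_-)$, bound the maximum by Lemma 7, and note that $\sum_Sa_\pm(S)=\mathbb E_\sigma\#\{S:S\subseteq\sigma A_\pm\}=2^{e(A)}$. Since $e(A)=n+O(1)$,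
$$\|L_+-L_-\|^2_{L^2(U)}\le\max(1,\lambda)^{e(A)}\,2^{e(A)+1}\,C^n\,n^{O(1)}\,n^{-(1-\frac1q)n}\le C_1^{\,n}\,n^{-(1-\frac1q)n}\tag{5}$$
for large $n$.

**What this gives directly.** The *total variation distance* is $d_{TV}(P,Q)=\max_E|P(E)-Q(E)|=\frac12\int|dP-dQ|$. It satisfies $d_{TV}(P^{\otimes t},Q^{\otimes t})\le t\,d_{TV}(P,Q)$ (replace coordinates one at a time). From (5) and the Cauchy–Schwarz inequality,
$$d_{TV}(P_+,P_-)=\tfrac12\int|L_+-L_-|\,dU\le\tfrac12\|L_+-L_-\|_{L^2(U)}\le\tfrac12C_1^{n/2}\,n^{-\frac12(1-\frac1q)n}.$$
A test with error at most $\frac14$ on both sides needs $d_{TV}(P_+^{\otimes t},P_-^{\otimes t})\ge\frac12$, so this proves $t\ge C_1^{-n/2}n^{\frac12(1-1/q)n}$. The order $n\log n$ is already there, but the square root costs a factor of $2$ in the exponent. The loss comes from treating $t$ samples by adding total variation distances. A distance that behaves like a square adds better, and the right one is essentially $\int\frac{(L_+-L_-)^2}{L_++L_-}dU$. Its numerator is controlled by (5). The exact trouble is the denominator: we must know that $L_++L_-$ is not tiny where it is nonzero. By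 (4), this says: *if $x$ contains one labeled copy of $A_\pm$, it contains about $n!$ of them, up to a factor $e^{O(n)}$.*

## 9. One copy forces $n!\,e^{-O(n)}$ copies

The reason is that strand vertices are interchangeable. A strand vertex has just two neighbors in $A_\pm$; if the neighbors stay in place, any vertex of $x$ adjacent to both can take its position. We move one third of the strand vertices at a time, so that the neighbors do stay in place, and count the possible rearrangements by a permanent.

**A typical property of $x$.** Let $K=32/s^2$. Let $\Gamma$ be the event that for all families of pairwise disjoint 2-sets $\{a_\rho,b_\rho\}\subseteq[n]$, $\rho\in R'$, $|R'|=r'\ge1$, and all $C'\subseteq[n]$ disjoint from them, with $|C'|=c'$ and $r'c'\ge Kn\ln n$,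
$$\sum_{\rho\in R',\,u\in C'}x_{a_\rho u}\,x_{b_\rho u}\ \ge\ \frac{s^2}2\,r'c'.\tag{6}$$

**Lemma 8.** $U(\Gamma^c)\le n^{-2n}$ for $n\ge2$.

**Proof.** For fixed sets the pairs $a_\rho u$, $b_\rho u$ are all distinct, because the 2-sets are disjoint from each other and from $C'$. So under $U$ the summands are independent Bernoulli$(s^2)$ variables, and their sum has mean $\mu=s^2r'c'$. Chernoff's inequality says that such a sum is below $\mu/2$ with probability at most $e^{-\mu/8}\le e^{-4n\ln n}=n^{-4n}$. There are at most $n^2$ choices of $(r',c')$ and at most $n^{2r'+c'}\le n^n$ choices of the sets, since $2r'+c'\le n$. So $U(\Gamma^c)\le n^{n+2}n^{-4n}\le n^{-2n}$. $\square$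

**Facts about permanents.** The permanent of an $m\times m$ matrix is $\mathrm{per}(B)=\sum_\theta\prod_vB[v,\theta(v)]$, over bijections $\theta$ from rows to columns; for a $0/1$ matrix it counts the ways to pick a one in each row, using each column once. For instance, the $2\times2$ matrix with rows $(1,1)$ and $(1,0)$ has permanent $1$. A nonnegative matrix is *doubly stochastic* if all row and column sums are $1$. The van der Waerden inequality (Egorychev 1981, Falikman 1981) states that a doubly stochastic $m\times m$ matrix has permanent at least $m!/m^m$, the value for the matrix with all entries $1/m$.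

**Lemma 9.** For large $n$: if $x\in\Gamma$ and $n_\varepsilon(x)>0$, where $\varepsilon\in\{+,-\}$, then $n_\varepsilon(x)\ge n!\,e^{-C_3n}$.

**Proof.** Let $A_\varepsilon=A_\pi$ with $\pi=\mathrm{id}$ or $(1\,2)$, and write $(i,N+1)=z_{\pi(i)}$.

**Step 1: three classes of movable vertices.** For $j\in\{0,1,2\}$ let $\Lambda_j=\{(i,\ell):1\le\ell\le N,\ \ell\equiv j\bmod 3\}$ and $m=|\Lambda_j|\ge q\lfloor N/3\rfloor\ge n/3-O(1)$. Each $v=(i,\ell)\in\Lambda_j$ has exactly two neighbors in $A_\varepsilon$, namely $v^\pm=(i,\ell\pm1)$. They lie outside $\Lambda_j$. The 2-sets $\{v^-,v^+\}$, $v\in\Lambda_j$, are pairwise disjoint: on one strand the next element of $\Lambda_j$ is three levels up and has neighbors at $\ell+2,\ell+4$, and different strands have different vertices, including the ends $x_i$ and $z_{\pi(i)}$.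

**Step 2: rearrangements are counted by a permanent.** Let $\sigma$ be any labeling with $\sigma A_\varepsilon\subseteq x$, and let $\theta$ be a permutation of $\Lambda_j$. Put $\sigma'=\sigma\circ\theta$ on $\Lambda_j$ and $\sigma'=\sigma$ elsewhere. The only edges affected are $vv^\pm$ with $v\in\Lambda_j$. So $\sigma'A_\varepsilon\subseteq x$ iff $B[v,\sigma(\theta v)]=1$ for all $v\in\Lambda_j$, where
$$B[v,u]=x_{\sigma(v^-)u}\,x_{\sigma(v^+)u},\qquad v\in\Lambda_j,\ u\in\sigma(\Lambda_j).$$
The number of valid $\theta$ is $\mathrm{per}(B)$. Note that $B[v,\sigma(v)]=1$ for all $v$, because $\theta=\mathrm{id}$ is valid. Also, (6) applies to any sets of rows and columns of $B$ whose sizes have product at least $Kn\ln n$: the 2-sets are $\{\sigma(v^-),\sigma(v^+)\}$, and the columns are disjoint from them.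

**Step 3: removing thin rows and columns.** Call a row or column of $B$ bad if it has fewer than $\frac{s^2}2m$ ones. If there are $r'\ge1$ bad rows, then bad rows and all $m$ columns contain fewer than $\frac{s^2}2r'm$ ones, so by (6) $r'm<Kn\ln n$, that is, $r'<Kn\ln n/m=O(\ln n)$. In the same way there are $O(\ln n)$ bad columns. Delete each row $v$ that is bad or for which column $\sigma(v)$ is bad, together with column $\sigma(v)$. This removes all bad rows and columns, $O(\ln n)$ of each kind in total. Let $B'$ be the remaining $m'\times m'$ matrix. Since $B[v,\sigma(v)]=1$ for the deleted pairs, every choice of ones counted by $\mathrm{per}(B')$ extends to one for $B$, so $\mathrm{per}(B)\ge\mathrm{per}(B')$. Let $\gamma=s^2/4$. For large $n$ every row and column of $B'$ has at least $\frac{s^2}2m-O(\ln n)\ge\gamma m\ge\gamma m'$ ones, and $m'\ge n/3-O(\ln n)$.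

**Step 4: enough ones in every large rectangle.** For sets $R',C'$ of rows and columns of $B'$, of sizes $r',c'$, let $e(R',C')$ be the number of ones in $R'\times C'$. We show
$$e(R',C')\ \ge\ \frac\gamma2\,m'\,(r'+c'-m').\tag{7}$$
Assume $r'+c'>m'$, as otherwise the right side is at most $0$. Rows and columns play the same part in what we use, so let $r'\le c'$; then $c'\ge m'/2$, and $r'\ge1$. Note $m'-c'<r'$.

If $r'\le\gamma m'/2$: each row of $R'$ has at least $\gamma m'$ ones, of which at most $m'-c'$ lie outside $C'$. So $e(R',C')\ge r'(\gamma m'-(m'-c'))\ge r'(\gamma m'-r')\ge\frac\gamma2r'm'$.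

If $r'>\gamma m'/2$: then $r'c'\ge\gamma m'^2/4\ge Kn\ln n$ for large $n$, and (6) gives $e(R',C')\ge\frac{s^2}2r'c'\ge\frac{s^2}4r'm'=\gamma r'm'$.

In both cases $e(R',C')\ge\frac\gamma2r'm'$, and $r'\ge r'+c'-m'$ since $c'\le m'$. This proves (7).

**Step 5: a doubly stochastic matrix below $B'$.** Build a network: arcs of capacity $1$ from the source to each row and from each column to the sink, and an arc of capacity $\frac2{\gamma m'}B'[v,u]$ from row $v$ to column $u$. A cut is given by the set $R'$ of rows on the source side and the set $C'$ of columns on the sink side. By (7) its capacity is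
$$(m'-r')+(m'-c')+\frac2{\gamma m'}e(R',C')\ \ge\ 2m'-r'-c'+(r'+c'-m')=m'.$$
By the max-flow min-cut theorem there is a flow of value $m'$. It saturates all arcs at the source and at the sink, so its values on the middle arcs form a doubly stochastic matrix $D$ with $D\le\frac2{\gamma m'}B'$ entrywise. With the van der Waerden inequality,
$$\mathrm{per}(B)\ge\mathrm{per}(B')\ge\Big(\frac{\gamma m'}2\Big)^{m'}\mathrm{per}(D)\ge\Big(\frac\gamma2\Big)^{m'}m'!.$$
Using $m'!\ge(m'/e)^{m'}$ and $m'\ge n/4$ (large $n$), the right side is at least $(\gamma n/(8e))^{m'}$. For large $n$ the base exceeds $1$, so with a constant $C_2$ such that $m'\ge n/3-C_2\ln n$,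
$$\mathrm{per}(B)\ge\Big(\frac{\gamma n}{8e}\Big)^{n/3-C_2\ln n}.\tag{8}$$

**Step 6: three rounds.** Since $n_\varepsilon(x)>0$, there is a labeling $\sigma$ with $\sigma A_\varepsilon\subseteq x$. Rearrange $\Lambda_0$ by a valid $\theta_0$, then $\Lambda_1$ by some $\theta_1$ that is valid for the new labeling, then $\Lambda_2$ by a $\theta_2$. The bound (8) holds for every labeling with $\sigma A_\varepsilon\subseteq x$, so each round has at least that many options, whatever was chosen before. Later rounds do not touch earlier classes, so the final labeling determines $\theta_0$ by its restriction to $\Lambda_0$, then $\theta_1$, then $\theta_2$; different choices give different labelings. Therefore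
$$n_\varepsilon(x)\ge\Big(\frac{\gamma n}{8e}\Big)^{n-3C_2\ln n}\ge n^n\,n^{-3C_2\ln n}\,\Big(\frac{\gamma}{8e}\Big)^{n}\ge e^{-C_3n}\,n^n\ge e^{-C_3n}\,n!$$
for large $n$; here we used $\frac\gamma{8e}<1$ and $n^{3C_2\ln n}=e^{3C_2(\ln n)^2}\le e^n$. $\square$

## 10. Hellinger distance and the exponent $1-\delta$

**The distance.** For laws $P,Q$ with densities $a,b$ with respect to $U$, put $h^2(P,Q)=\frac12\int(\sqrt a-\sqrt b)^2dU=1-\int\sqrt{ab}\,dU$. We need two properties. First,
$$d_{TV}(P,Q)=\tfrac12\int|\sqrt a-\sqrt b|\,(\sqrt a+\sqrt b)\,dU\le\tfrac12\sqrt{2h^2}\,\Big(\int(\sqrt a+\sqrt b)^2dU\Big)^{1/2}\le\sqrt{2h^2},$$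
because $(\sqrt a+\sqrt b)^2\le2(a+b)$ has integral at most $4$. Second, $\int\sqrt{ab}$ is multiplicative over independent samples, so
$$h^2(P^{\otimes t},Q^{\otimes t})=1-(1-h^2(P,Q))^t\le t\,h^2(P,Q)$$
by Bernoulli's inequality. It is $h^2$, and not its square root, that adds up over samples: this recovers the factor of $2$.

**Bounding $h^2=h^2(P_+,P_-)$.** Split the integral according to $\Gamma$. On $\Gamma$, only points with $L_++L_->0$ contribute. There some $n_\varepsilon(x)>0$, so Lemma 9 and (4) give $L_++L_-\ge s^{-e(A)}e^{-C_3n}\ge e^{-C_3n}$. For $a+b>0$,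
$$(\sqrt a-\sqrt b)^2=\frac{(a-b)^2}{(\sqrt a+\sqrt b)^2}\le\frac{(a-b)^2}{a+b},$$
so this part of $h^2$ is at most $\frac12e^{C_3n}\|L_+-L_-\|^2_{L^2(U)}$. On $\Gamma^c$ use $(\sqrt a-\sqrt b)^2\le a+b$ together with $L_++L_-\le2s^{-e(A)}\le2e^{C_4n}$, which holds because $n_\pm\le n!$. By Lemma 8 and (5),
$$h^2\le\tfrac12e^{C_3n}\,\|L_+-L_-\|^2_{L^2(U)}+e^{C_4n}\,n^{-2n}\le C_5^{\,n}\,n^{-(1-1/q)n}\tag{9}$$
for large $n$.

**End of the proof of Theorem 3.** Suppose a procedure with $t$ traces has error at most $\frac14$ on both $G_+$ and $G_-$. Unlabeled traces carry the same information as uniformly relabeled ones, and complementation loses nothing, so we may regard the input as $t$ independent samples from $P_+$ or from $P_-$. The event that the output is isomorphic to $G_+$ has probability at least $\frac34$ in the first case and at most $\frac14$ in the second, since $G_+\not\cong G_-$. Hence (if the procedure is randomized, condition on its internal randomness and average)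
$$\tfrac12\le d_{TV}(P_+^{\otimes t},P_-^{\otimes t})\le\sqrt{2h^2(P_+^{\otimes t},P_-^{\otimes t})}\le\sqrt{2th^2},$$
and (9) gives
$$t\ge\frac1{8h^2}\ge\frac18\,C_5^{-n}\,n^{(1-1/q)n}.$$
Given $\delta>0$, choose $q\ge3$ with $q>2/\delta$. Then $1-\frac1q>1-\frac\delta2$, and since $n^{(\delta/2)n}$ exceeds $8C_5^n$ for large $n$, we get $t\ge n^{(1-\delta)n}$ for all large $n$. The graphs used were the two specific graphs $G_+$ and $G_-$, which exist for every large $n$. $\blacksquare$
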